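\title{Level sets of prevalent H\"older functions}

\begin{abstract}
Let $0<\alpha<1$. We show that for the prevalent function $f$ in the H\"older space $C^\alpha[0,1]$ the image of Lebesgue measure under $f$ has a continuous density $L_f$, every level set of $f$ has upper box dimension at most $1-\alpha$, and $f^{-1}(y)$ has Hausdorff dimension exactly $1-\alpha$ for every $y$ in the open set $\{L_f>0\}$, whose preimage has full measure. This answers two questions posed by Balka, Darji and Elekes. We also prove a refinement with a logarithmic gauge function, show that neither the open set nor the dimension bound can be improved in the most obvious way, and treat maps into $\mathbb R^d$ for $d<1/\alpha$. The proof bounds moments of the occupation density of a Gaussian process plus an arbitrary continuous drift.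
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Prevalence}
Fix $0<\alpha<1$. Let $C^\alpha[0,1]$ be the Banach space of functions $f\colon[0,1]\to\mathbb R$ with finite norm
\[
\|f\|_\alpha=\|f\|_\infty+[f]_\alpha,\qquad [f]_\alpha=\sup_{0\le s<t\le1}\frac{|f(t)-f(s)|}{|t-s|^\alpha},
\]
and let $C^\alpha([0,1],\mathbb R^d)$ be defined in the same way, with the Euclidean norm on $\mathbb R^d$. A subset $A$ of one of these spaces is \emph{shy} (or \emph{Haar null}) if there are a Borel set $B\supset A$ and a Borel probability measure $\mu$ with compact support, that is, with $\mu(K)=1$ for some compact set $K$, such that $\mu(B+g)=0$ for every $g$ in the space. A set is \emph{prevalent} if its complement is shy, and a property holds \emph{for the prevalent $f$} if the set of $f$ that have it is prevalent. Subsets of shy sets are shy.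

In $\mathbb R^k$ the same definition describes the Lebesgue null sets: for Borel $B$, Fubini's theorem gives $\int\mu(B+g)\,dg=\int\operatorname{vol}(x-B)\,d\mu(x)=\operatorname{vol}(B)$, and conversely a null set is shy with $\mu$ the uniform measure on a cube. Prevalence is thus a notion of ``almost every'' that needs no invariant measure. In probabilistic terms, a Borel property is prevalent if there is one random function $X$, with values in a compact set, such that $X+g$ has the property almost surely for \emph{every} deterministic $g$. The function $g$ is as rough as the space allows, and we have no control over it.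

\subsection*{How large should a level set be?}
Nothing can be said about all level sets of all $f\in C^\alpha[0,1]$: those of $f(t)=t$ are points, and a constant function has the level set $[0,1]$. For most values, however, there is an upper bound. The $2^m$ dyadic intervals of length $2^{-m}$ have images of total length at most $[f]_\alpha2^{m(1-\alpha)}$, so on average a value $y$ is attained in at most a constant times $2^{m(1-\alpha)}$ of them. This gives $\dim_Hf^{-1}(y)\le1-\alpha$ for Lebesgue almost every $y$ (Lemma~\ref{lem:count}). One would guess that the prevalent $f$ attains this bound. A theorem of Clausel and Nicolay points the same way: the graph of the prevalent $f\in C^\alpha[0,1]$ has Hausdorff dimension $2-\alpha$, the level sets are its horizontal slices, and one expects a slice to lose one dimension.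

It remains to say for which $y$ the bound should be attained. Values outside the range are excluded, and the natural way to weigh the others is by the time that $f$ spends near them. With $\lambda$ the Lebesgue measure on $\mathbb R$, the \emph{occupation measure} of $f$ is $\nu_f(A)=\lambda(f^{-1}(A))$. The following problem is posed by Balka, Darji and Elekes \cite{BDE}.

\begin{quote}
Is it true that for the prevalent $f\in C^\alpha[0,1]$ there is an open set $U_f\subset\mathbb R$ such that $\lambda(f^{-1}(U_f))=1$ and $\dim_Hf^{-1}(y)\ge1-\alpha$ for all $y\in U_f$? Does $\dim_Hf^{-1}(y)\ge1-\alpha$ hold at least for a set of $y$ of positive Lebesgue measure, for the prevalent $f$?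
\end{quote}

\subsection*{Results}
Both answers are yes, by parts (1) and (2) of the first theorem. The dimensions that appear are recalled in Section~\ref{sec:det}.

\begin{theorem}\label{thm:main}
For the prevalent $f\in C^\alpha[0,1]$ the measure $\nu_f$ has a continuous, compactly supported density $L_f$ (necessarily unique), and with the open set $U_f=\{y:L_f(y)>0\}$ the following hold.
\begin{itemize}
\item[(1)] $\lambda(f^{-1}(U_f))=1$, and $U_f$ is nonempty and open, so $\lambda(U_f)>0$.
\item[(2)] $\dim_Hf^{-1}(y)\ge1-\alpha$ for all $y\in U_f$.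
\item[(3)] $\overline{\dim}_Bf^{-1}(y)\le1-\alpha$ for all $y\in\mathbb R$. Hence $\dim_Hf^{-1}(y)=\dim_Pf^{-1}(y)=\dim_Bf^{-1}(y)=1-\alpha$ for every $y\in U_f$.
\end{itemize}
\end{theorem}

Part (2) says that $\mathcal H^\beta(f^{-1}(y))>0$ for all $\beta<1-\alpha$. One can come logarithmically close to the exponent $1-\alpha$.

\begin{theorem}\label{thm:gauge}
Let $a>\alpha+\frac12$ and $\varphi(r)=r^{1-\alpha}(\log(e/r))^{a}$. For the prevalent $f\in C^\alpha[0,1]$, with $U_f$ as in Theorem~\ref{thm:main}, we have $\mathcal H^\varphi(f^{-1}(y))>0$ for all $y\in U_f$.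
\end{theorem}

The next theorem shows that $U_f$ cannot be replaced by the interior of the range, and that ``dimension at least $1-\alpha$'' cannot be replaced by ``positive $\mathcal H^{1-\alpha}$ measure'', even for a set of $y$ of positive measure.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] The set of $f\in C^\alpha[0,1]$ such that $f^{-1}(y)$ is a singleton for some $y\in\operatorname{int}f([0,1])$ is not shy.
\item[(b)] The set of $f\in C^\alpha[0,1]$ with $\mathcal H^{1-\alpha}(f^{-1}(y))=0$ for almost every $y$ is not shy. Even the set of $f$ with $\mathcal H^{1-\alpha}(f^{-1}(y))=0$ for every $y\in\mathbb R$ is not shy.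
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:vector}
Let $d$ be an integer with $1\le d<1/\alpha$. For the prevalent $f\in C^\alpha([0,1],\mathbb R^d)$ there is an open set $U_f\subset\mathbb R^d$ with $\lambda(f^{-1}(U_f))=1$ and $\dim_Hf^{-1}(y)=\dim_Bf^{-1}(y)=1-\alpha d$ for all $y\in U_f$, and $\overline{\dim}_Bf^{-1}(y)\le1-\alpha d$ for all $y\in\mathbb R^d$.
\end{theorem}

If $\alpha d>1$, the range of any $f\in C^\alpha([0,1],\mathbb R^d)$ is covered by $2^m$ balls of radius $[f]_\alpha2^{-m\alpha}$, of total volume $O(2^{m(1-\alpha d)})$; so the range is null, and no nonempty open set consists of attained values.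

Theorems~\ref{thm:main} and~\ref{thm:vector} have the same proof, and we give it once, for an integer $1\le d<1/\alpha$; the reader may take $d=1$. Section~\ref{sec:det} reduces both theorems to a uniform bound on occupation densities over dyadic intervals. Section~\ref{sec:idea} shows on a second moment why the drift $g$ does no harm, and what the random function $X$ must satisfy. Sections~\ref{sec:gauss}--\ref{sec:good} construct $X$, estimate the moments and finish the proof. Sections~\ref{sec:gauge} and~\ref{sec:sharp} prove Theorems~\ref{thm:gauge} and~\ref{thm:sharp}.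

\section{From occupation densities to level sets}\label{sec:det}

\subsection*{Dimensions}
Let $\mathcal D_m=\{[k2^{-m},(k+1)2^{-m}]:0\le k<2^m\}$ and $\mathcal D=\bigcup_{m\ge0}\mathcal D_m$; the length of an interval $I$ is $|I|$. We use repeatedly that a subset of $[0,1]$ of diameter at most $2^{-m}$ lies in the union of at most two adjacent intervals of $\mathcal D_m$.

For a function $\varphi\ge0$ defined near $0$ with $\varphi(0)=0$ and a set $E\subset\mathbb R^k$, let
\[
\mathcal H^\varphi(E)=\lim_{\delta\to0}\ \inf\Big\{\sum_i\varphi(\operatorname{diam}A_i):E\subset\bigcup_{i\ge1}A_i,\ \operatorname{diam}A_i\le\delta\Big\}.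
\]
For $\varphi(r)=r^\beta$ with $\beta>0$ this is the Hausdorff measure $\mathcal H^\beta$, and $\dim_HE=\inf\{\beta>0:\mathcal H^\beta(E)=0\}$. For nonempty $E\subset[0,1]$ let $N_m(E)$ be the number of $I\in\mathcal D_m$ that meet $E$. The upper and lower box dimensions $\overline{\dim}_BE$ and $\underline{\dim}_BE$ are the upper and lower limits of $\log N_m(E)/(m\log2)$, and $\dim_BE$ is their common value if they agree. The packing dimension $\dim_PE$ equals the infimum of $\sup_i\overline{\dim}_BE_i$ over countable covers $E\subset\bigcup_iE_i$ with $E_i\subset[0,1]$. All dimensions of the empty set are $0$. We have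
\begin{equation}\label{eq:dims}
\dim_HE\le\underline{\dim}_BE\le\overline{\dim}_BE,\qquad\dim_HE\le\dim_PE\le\overline{\dim}_BE .
\end{equation}
Lower bounds come from the \emph{mass distribution principle}: if $\tau$ is a finite Borel measure, $E$ is a Borel set and $\tau(A)\le C\varphi(\operatorname{diam}A)$ for all closed sets $A$ of diameter at most $\delta_0$, then $\mathcal H^\varphi(E)\ge\tau(E)/C$. Indeed, for a cover of $E$ by sets $A_i$ of diameter at most $\delta_0$ we have $\tau(E)\le\sum_i\tau(\overline{A_i})\le C\sum_i\varphi(\operatorname{diam}A_i)$.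

\subsection*{Upper bounds by counting}
For $f\in C([0,1],\mathbb R^d)$, an interval $I\subset[0,1]$ and a Borel set $A\subset\mathbb R^d$ put $\nu_{f,I}(A)=\lambda(\{t\in I:f(t)\in A\})$, so that $\nu_f=\nu_{f,[0,1]}$. Let $N_m(y)$ be the number of $I\in\mathcal D_m$ that meet $f^{-1}(y)$, and let
\[
\operatorname{osc}_m(f)=\max_{I\in\mathcal D_m}\operatorname{diam}f(I),\qquad\text{so that}\qquad\operatorname{osc}_m(f)\le[f]_\alpha2^{-m\alpha}.
\]

\begin{lemma}\label{lem:count}
Let $f\in C([0,1],\mathbb R^d)$.
\begin{itemize}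
\item[(a)] Let $d=1$ and $\Theta(y)=\liminf_mN_m(y)2^{-m(1-\alpha)}$. Then $\mathcal H^{1-\alpha}(f^{-1}(y))\le\Theta(y)$ for all $y$, and $\int\Theta(y)\,dy\le\liminf_m2^{m\alpha}\operatorname{osc}_m(f)$.
\item[(b)] If $\nu_f$ has a density bounded by $\Lambda$, then $N_m(y)\le V_d\Lambda\,2^m\operatorname{osc}_m(f)^d$ for all $y\in\mathbb R^d$ and $m\ge0$, where $V_d$ is the volume of the unit ball of $\mathbb R^d$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $f^{-1}(y)$ is covered by $N_m(y)$ intervals of length $2^{-m}$, which gives the first bound. Since $N_m=\sum_{I\in\mathcal D_m}\mathbf 1_{f(I)}$, we have $\int N_m(y)\,dy\le2^m\operatorname{osc}_m(f)$. Multiply by $2^{-m(1-\alpha)}$ and apply Fatou's lemma.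

(b) If $I\in\mathcal D_m$ meets $f^{-1}(y)$, then $f(I)$ lies in the closed ball $B$ of radius $\operatorname{osc}_m(f)$ about $y$. These intervals overlap only in endpoints, so $N_m(y)2^{-m}\le\nu_f(B)\le V_d\Lambda\operatorname{osc}_m(f)^d$.
\end{proof}

For $f\in C^\alpha[0,1]$, part (a) gives $\mathcal H^{1-\alpha}(f^{-1}(y))<\infty$ for almost every $y$, as announced. Part (b) turns ``almost every'' into ``every'' once the occupation density is bounded.

\subsection*{A measure on each level set}
For the lower bound we need a measure on $f^{-1}(y)$ for every $y\in U_f$, not only for almost every $y$. If $\nu_{f,I}$ has a density, its value at $y$ measures the time that $f$ spends in $I$ at level $y$, and it is additive in $I$. For this value to make sense at every single $y$, the density must be continuous.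

\begin{proposition}\label{prop:det}
Let $f\in C([0,1],\mathbb R^d)$. Suppose that each $\nu_{f,I}$, $I\in\mathcal D$, has a continuous density $L_f(\cdot,I)$, and that $L_f(y,I)\le b_m$ for all $y\in\mathbb R^d$, $I\in\mathcal D_m$, $m\ge1$, where $b_m\to0$. Let $L_f=L_f(\cdot,[0,1])$ and $U_f=\{L_f>0\}$.
\begin{itemize}
\item[(a)] $U_f$ is open and nonempty, and $\lambda(f^{-1}(U_f))=1$.
\item[(b)] For every $y\in\mathbb R^d$ there is a Borel measure $\tau_y$ on $[0,1]$ without atoms such that $\tau_y(f^{-1}(y))=L_f(y)$ and $\tau_y(A)\le2b_m$ for every closed set $A$ of diameter at most $2^{-m}$, $m\ge1$.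
\end{itemize}
\end{proposition}

\begin{proof}
(a) $U_f$ is open because $L_f$ is continuous, and $\lambda(f^{-1}(U_f))=\nu_f(U_f)=\int_{U_f}L_f=\int L_f=1$.

(b) If $I',I''$ are the two halves of $I\in\mathcal D$, then $\nu_{f,I}=\nu_{f,I'}+\nu_{f,I''}$, so $L_f(\cdot,I)=L_f(\cdot,I')+L_f(\cdot,I'')$ almost everywhere, and everywhere by continuity. Fix $y$. For $t=k2^{-m}\in[0,1]$ let $F(t)$ be the sum of $L_f(y,I)$ over $I\in\mathcal D_m$ with $I\subset[0,t]$. By additivity $F(t)$ does not depend on the choice of $m$. The function $F$ is nondecreasing on the dyadic rationals, and its increment over $I\in\mathcal D$ is $L_f(y,I)$. Two dyadic rationals $t,t'$ with $|t-t'|\le2^{-m}$ lie in at most two adjacent intervals of $\mathcal D_m$, so $|F(t)-F(t')|\le2b_m$. Since $b_m\to0$, $F$ extends to a continuous nondecreasing function on $[0,1]$. Its Stieltjes measure $\tau_y$ has no atoms and satisfies $\tau_y(I)=L_f(y,I)$ for $I\in\mathcal D$. In particular $\tau_y([0,1])=L_f(y)$, and $\tau_y(A)\le2b_m$ if $\operatorname{diam}A\le2^{-m}$.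

If $I\in\mathcal D$ misses $f^{-1}(y)$, then $y$ lies outside the compact set $f(I)$, so $\nu_{f,I}$ vanishes near $y$, and $\tau_y(I)=L_f(y,I)=0$ by continuity of the density. Every point outside the closed set $f^{-1}(y)$ lies in such an $I$, and there are countably many of them. Hence $\tau_y$ is carried by $f^{-1}(y)$.
\end{proof}

How small can $b_m$ be? For $f(t)=t$ the density of $\nu_{f,I}$ is $\mathbf 1_I$; it is not continuous, it does not decay as $|I|\to0$, and the time spent at level $y$ is a point mass. In general $\nu_{f,I}$ has mass $|I|$ and is carried by a ball of radius $[f]_\alpha|I|^\alpha$, so $\sup_yL_f(y,I)\ge|I|^{1-\alpha d}/(V_d[f]_\alpha^d)$. The best one can hope for is therefore $b_m$ of order $2^{-m(1-\alpha d)}$, and our task is to show that the prevalent $f$ has $b_m\le C_\beta2^{-m\beta}$ for every $\beta<1-\alpha d$.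

\section{The idea: a second moment}\label{sec:idea}

An arbitrary continuous $f$ need not have an occupation density, so we work with a smoothed one. For $\varepsilon>0$ let $p_\varepsilon(x)=(2\pi\varepsilon)^{-d/2}e^{-|x|^2/(2\varepsilon)}$ be the density of $N(0,\varepsilon\operatorname{Id})$ on $\mathbb R^d$, and put
\[
L_\varepsilon(y,I)=L_\varepsilon(f;y,I)=\int_Ip_\varepsilon(f(t)-y)\,dt .
\]
As a function of $y$ this is the density of the convolution $\nu_{f,I}*N(0,\varepsilon\operatorname{Id})$. It is jointly continuous in $(f,y)\in C([0,1],\mathbb R^d)\times\mathbb R^d$, because $p_\varepsilon$ is Lipschitz.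

We need two facts about a centered Gaussian vector $(Y_1,\dots,Y_n)$ with covariance matrix $\Sigma$. The conditional variance $\operatorname{Var}(Y_j\mid Y_i,\,i\in S)$ equals $\min_{(c_i)}\mathbb E(Y_j-\sum_{i\in S}c_iY_i)^2$, the squared distance in $L^2$ from $Y_j$ to the span of the $Y_i$, $i\in S$. The matrix $\Sigma$ is the Gram matrix of the $Y_j$, so the Gram--Schmidt process gives the first identity below. The second, for invertible $\Sigma$, follows from the cofactor formula for $(\Sigma^{-1})_{jj}$ and the first identity applied with $Y_j$ placed last: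
\begin{equation}\label{eq:gram}
\det\Sigma=\operatorname{Var}(Y_1)\prod_{j=2}^n\operatorname{Var}(Y_j\mid Y_i,\,i<j),\qquad(\Sigma^{-1})_{jj}=\frac1{\operatorname{Var}(Y_j\mid Y_i,\,i\ne j)} .
\end{equation}

Now let $d=1$, and let $Y$ be a centered Gaussian process with continuous paths, $\operatorname{Var}Y_t=1$ and $\operatorname{Var}(Y_t\mid Y_s)\ge c|t-s|^{2H}$ for some $H\in(\alpha,1)$. Let $g$ be any continuous function and $f=Y+g$. Fix $s\ne t$ and let $W,W'$ be $N(0,\varepsilon)$ variables, independent of each other and of $Y$. Then $\mathbb E[p_\varepsilon(f(s)-y)\,p_\varepsilon(f(t)-y)]$ is the density of $(f(s)+W,f(t)+W')$ at the point $(y,y)$. This vector is Gaussian with mean $(g(s),g(t))$ and covariance $\Sigma+\varepsilon\operatorname{Id}$, where $\Sigma$ is the covariance of $(Y_s,Y_t)$. The drift moves only the mean, and the maximum of a Gaussian density does not depend on the mean: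
\[
\mathbb E[p_\varepsilon(f(s)-y)\,p_\varepsilon(f(t)-y)]\le\frac1{2\pi\sqrt{\det(\Sigma+\varepsilon\operatorname{Id})}}\le\frac1{2\pi\sqrt{\det\Sigma}}\le\frac{|t-s|^{-H}}{2\pi\sqrt c},
\]
by \eqref{eq:gram}. Since $\iint_{I^2}|t-s|^{-H}\,ds\,dt=2\int_0^\ell(\ell-h)h^{-H}\,dh$ for $|I|=\ell$, we obtain
\[
\mathbb E\,L_\varepsilon(y,I)^2\le\frac{\ell^{\,2-H}}{\pi\sqrt c\,(1-H)(2-H)},
\]
uniformly in $g$, $\varepsilon$ and $y$. This is the mechanism of the whole proof.

What does it give? By Chebyshev's inequality, for fixed $y$ and $\varepsilon$ the probability that $L_\varepsilon(y,I)>2^{-m\beta}$ for some $I\in\mathcal D_m$ is at most $C2^m2^{-m(2-H)}2^{2m\beta}$, which is summable in $m$ only for $\beta<\frac12(1-H)$. The second moment reaches half of the exponent we want. An $n$-th moment bound of the form $C\ell^{\,1+(n-1)(1-H)}$ would, by the same computation, reach every $\beta<(1-\frac1n)(1-H)$. Four things are therefore needed.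
\begin{itemize}
\item[(i)] High moments, hence by \eqref{eq:gram} a lower bound for the variance of $Y_t$ conditioned on arbitrarily many other values.
\item[(ii)] A bound for all $y$ at once, and continuity in $y$. Both follow from moment bounds on increments $L_\varepsilon(y,I)-L_\varepsilon(y',I)$.
\item[(iii)] A passage to the limit $\varepsilon\to0$ that defines a Borel set of functions.
\item[(iv)] A process that is rough enough to allow every $H>\alpha$, and yet takes values in a compact subset of $C^\alpha$ with positive probability.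
\end{itemize}

From now on $C,c>0$ denote constants that may change from line to line. They depend on $\alpha$, $d$ and on the parameters fixed in the statement at hand, never on $g$, $\varepsilon$, $I$, $y$, $y'$ or the time points.

\section{The Gaussian process and the test measure}\label{sec:gauss}

Balls of $C^\alpha$ are not compact, so (iv) asks for a modulus of continuity that is $o(h^\alpha)$; on the other hand the increments must be larger than $h^H$ for every $H>\alpha$. This suggests increments of size $h^\alpha$ divided by a power of $\log(1/h)$. Fix $p>1$ and put, for $\xi\in\mathbb R$ and $0<h\le1$,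
\[
\sigma(\xi)=\frac{(\log(e+\xi^2))^{-p}}{(1+\xi^2)^{\alpha+1/2}},\qquad\rho(h)=\frac{h^\alpha}{(\log(e/h))^{p/2}},\qquad\omega(h)=\rho(h)\sqrt{\log(e/h)} .
\]
The function $\sigma$ is even and integrable. Let $Z$ be the centered Gaussian process on $[0,1]$ with $\mathbb EZ_sZ_t=\int\cos((t-s)\xi)\,\sigma(\xi)\,d\xi$. It exists because this kernel is positive semidefinite: for real $c_i$,
\begin{equation}\label{eq:spec}
\mathbb E\Big(\sum_ic_iZ_{t_i}\Big)^2=\int\Big|\sum_ic_ie^{it_i\xi}\Big|^2\sigma(\xi)\,d\xi .
\end{equation}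
The scale $\rho$ will be the standard deviation of increments. Bounding the modulus of continuity of the paths by a union bound costs the factor $\sqrt{\log(e/h)}$, and $p>1$ is exactly the condition for $\omega(h)h^{-\alpha}=(\log(e/h))^{(1-p)/2}\to0$ as $h\to0$. In the other direction, for every $H>\alpha$ the function $h^{H-\alpha}(\log(e/h))^{p/2}$ is bounded on $(0,1]$, so
\begin{equation}\label{eq:rhoH}
\rho(h)\ge c_Hh^H\qquad(0<h\le1).
\end{equation}

\begin{lemma}\label{lem:Z}
\begin{itemize}
\item[(a)] $\mathbb E(Z_t-Z_s)^2\le C\rho(|t-s|)^2$ for $s\ne t$.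
\item[(b)] $\operatorname{Var}Z_t=\int\sigma>0$, and there is $c>0$ such that for all $k\ge1$ and all distinct $t,t_1,\dots,t_k\in[0,1]$,
\[
\operatorname{Var}(Z_t\mid Z_{t_1},\dots,Z_{t_k})\ge c\,\rho(\delta)^2,\qquad\delta=\min_i|t-t_i| .
\]
\item[(c)] $Z$ has a continuous version with $\sup_{s\ne t}|Z_t-Z_s|/\omega(|t-s|)<\infty$ almost surely.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $h=|t-s|$. By \eqref{eq:spec} the left side is at most $\int\min(h^2\xi^2,4)\sigma(\xi)\,d\xi$. We split the integral into three ranges. For $|\xi|\ge1/h$ we have $e+\xi^2\ge e+h^{-2}\ge2\sqrt e/h\ge e/h$, so this part is at most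
\[
4(\log(e/h))^{-p}\int_{|\xi|\ge1/h}|\xi|^{-2\alpha-1}\,d\xi=C\rho(h)^2.
\]
For $h^{-1/2}\le|\xi|\le h^{-1}$ we have $(e+\xi^2)^2\ge(e+1/h)^2\ge e/h$, so $\log(e+\xi^2)\ge\frac12\log(e/h)$, and this part is at most
\[
Ch^2(\log(e/h))^{-p}\int_0^{1/h}\xi^{1-2\alpha}\,d\xi=C\rho(h)^2 .
\]
For $|\xi|\le h^{-1/2}$ we drop the logarithm and get $2h^2\int_0^{h^{-1/2}}\xi^{1-2\alpha}\,d\xi=Ch^{2\alpha}h^{1-\alpha}\le C\rho(h)^2$. The last two ranges use $\alpha<1$, the first uses $\alpha>0$.

(b) By \eqref{eq:spec} we must bound $V=\int|e^{it\xi}-\sum_ic_ie^{it_i\xi}|^2\sigma(\xi)\,d\xi$ from below, uniformly in $k$ and in the real coefficients $c_i$. We test against the Fourier transform of a bump of width $\delta$ at $t$, which does not see the points $t_i$. Fix $\chi\in C_c^\infty(-1,1)$ with $\chi(0)=1$, and let $\hat\chi(x)=\int\chi(r)e^{-irx}\,dr$. By Fourier inversion, $\int e^{ib\xi}\,\delta\hat\chi(\delta\xi)\,d\xi=2\pi\chi(b/\delta)$ for real $b$, so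
\[
\int\Big(e^{it\xi}-\sum_ic_ie^{it_i\xi}\Big)e^{-it\xi}\,\delta\hat\chi(\delta\xi)\,d\xi=2\pi\Big(\chi(0)-\sum_ic_i\,\chi\Big(\frac{t_i-t}\delta\Big)\Big)=2\pi,
\]
because $|t_i-t|\ge\delta$. The Cauchy--Schwarz inequality and the substitution $\xi=x/\delta$ give
\[
4\pi^2\le V\int\frac{\delta^2|\hat\chi(\delta\xi)|^2}{\sigma(\xi)}\,d\xi=V\,\delta\int|\hat\chi(x)|^2\Big(1+\frac{x^2}{\delta^2}\Big)^{\alpha+1/2}\Big(\log\Big(e+\frac{x^2}{\delta^2}\Big)\Big)^pdx .
\]
Here $1+x^2/\delta^2\le\delta^{-2}(1+x^2)$. Moreover $e+x^2/\delta^2\le(e+x^2)(e+\delta^{-2})$ and $e+\delta^{-2}\le(e/\delta)^2$; since $A+B\le2AB$ for $A,B\ge1$, this yields $\log(e+x^2/\delta^2)\le4\log(e+x^2)\log(e/\delta)$. As $\hat\chi$ decays faster than any power, we get $4\pi^2\le CV\delta^{-2\alpha}(\log(e/\delta))^p=CV\rho(\delta)^{-2}$.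

(c) Let $\Gamma_m=\max_k|Z_{(k+1)2^{-m}}-Z_{k2^{-m}}|$. Let $C_0$ be the constant in (a). A centered Gaussian variable of variance $v$ exceeds $x$ in modulus with probability at most $2e^{-x^2/(2v)}$, so
\[
P\big(\Gamma_m>A\rho(2^{-m})\sqrt{m+1}\big)\le2^{m+1}e^{-A^2(m+1)/(2C_0)},
\]
which is summable if $A^2>2C_0\log2$. Since $m+1\le\log(e2^m)/\log2$, the Borel--Cantelli lemma gives an almost surely finite random $M$ with $\Gamma_m\le M\omega(2^{-m})$ for all $m$. Let $s,t$ be dyadic rationals with $2^{-m-1}<|t-s|\le2^{-m}$, and let $s_j=2^{-j}\lfloor2^js\rfloor$, $t_j=2^{-j}\lfloor2^jt\rfloor$. Then $s_m,t_m$ are equal or adjacent points of $2^{-m}\mathbb Z$; $s_j,s_{j+1}$ are equal or adjacent points of $2^{-j-1}\mathbb Z$, and likewise for $t$; and $s_j=s$, $t_j=t$ for large $j$. Hence $|Z_t-Z_s|\le2\sum_{j\ge m}\Gamma_j$. Since $p>1$, we have $\omega(2^{-j})\le2^{-(j-m)\alpha}\omega(2^{-m})$ for $j\ge m$, and $\omega(2^{-m})\le2^\alpha(1+\log2)^{(p-1)/2}\omega(|t-s|)$. So $|Z_t-Z_s|\le CM\omega(|t-s|)$ on the dyadic rationals.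 The continuous extension to $[0,1]$ satisfies the same bound, and it is a version of $Z$ because $Z$ is continuous in $L^2$ by (a).
\end{proof}

Let $X=(X^1,\dots,X^d)$, where $X^1,\dots,X^d$ are independent copies of the continuous version of $Z$. It is a random element of $C([0,1],\mathbb R^d)$. The next lemma lets us work in this separable space, where measurability is easy to check.

\begin{lemma}\label{lem:P}
If $G\subset C([0,1],\mathbb R^d)$ is Borel and $P(X+g\in G)=1$ for every $g\in C^\alpha([0,1],\mathbb R^d)$, then $G\cap C^\alpha([0,1],\mathbb R^d)$ is prevalent.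
\end{lemma}

\begin{proof}
Write $C^0$ and $C^\alpha$ for the two spaces. For $M>0$ let $K_M$ be the set of $f$ with $\|f\|_\infty\le M$ and $|f(t)-f(s)|\le M\omega(|t-s|)$ for all $s\ne t$. It is compact in $C^0$ by the Arzel\`a--Ascoli theorem, and $K_M\subset C^\alpha$ since $\omega(r)\le r^\alpha$. Let $f_k\to f$ uniformly in $K_M$. Given $\eta>0$, choose $r_0>0$ with $2M\omega(r)r^{-\alpha}\le\eta$ for $r\le r_0$. Then $[f_k-f]_\alpha\le\max(\eta,\,2\|f_k-f\|_\infty r_0^{-\alpha})$, so $f_k\to f$ in $C^\alpha$. Thus the two topologies coincide on $K_M$; the set $K_M$ is compact in $C^\alpha$, and $B\cap K_M$ is Borel in $C^0$ whenever $B$ is Borel in $C^\alpha$.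

By Lemma~\ref{lem:Z}(c), $X\in\bigcup_MK_M$ almost surely, so $P(X\in K_M)>0$ for some $M$. Then $\mu(B)=P(X\in B\cap K_M)/P(X\in K_M)$ is a Borel probability measure on $C^\alpha$ with $\mu(K_M)=1$. The inclusion $C^\alpha\to C^0$ is continuous, so $B=C^\alpha\setminus G$ is Borel in $C^\alpha$, and $\mu(B+g)\le P(X-g\notin G)/P(X\in K_M)=0$ for every $g\in C^\alpha$.
\end{proof}

\section{Moments of the smoothed occupation density}\label{sec:moments}

To gain a factor $|y-y'|^\theta$ from increments in $y$ we pass to the Fourier side. There the drift becomes a factor of modulus one.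

\begin{lemma}\label{lem:points}
Let $n\ge2$, $0\le t_1<\dots<t_n\le1$ and $h_j=t_j-t_{j-1}$ for $2\le j\le n$. Let $g\in C([0,1],\mathbb R^d)$, $f=X+g$, $\varepsilon>0$ and $y,y'\in\mathbb R^d$.
\begin{itemize}
\item[(a)] There is $C_1$, depending only on $\alpha,p,d$ and not on $n$, with
\[
\mathbb E\prod_{j=1}^np_\varepsilon(f(t_j)-y)\le C_1^n\prod_{j=2}^n\rho(h_j)^{-d}.
\]
\item[(b)] For $H\in(\alpha,1)$ and $\theta\in(0,1]$ there is $C$, depending also on $H,\theta,n$, with
\[
\Big|\mathbb E\prod_{j=1}^n\big(p_\varepsilon(f(t_j)-y)-p_\varepsilon(f(t_j)-y')\big)\Big|\le C|y-y'|^{n\theta}\prod_{j=2}^nh_j^{-H(d+2\theta)} .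
\]
\end{itemize}
\end{lemma}

\begin{proof}
Let $\Sigma$ be the covariance matrix of $(Z_{t_1},\dots,Z_{t_n})$. Among $t_1,\dots,t_{j-1}$ the point nearest to $t_j$ is at distance $h_j$, so \eqref{eq:gram} and Lemma~\ref{lem:Z}(b) give
\begin{equation}\label{eq:det}
(\det\Sigma)^{-d/2}\le C_1^n\prod_{j=2}^n\rho(h_j)^{-d}
\end{equation}
with $C_1$ independent of $n$. For $u=(u_1,\dots,u_n)\in(\mathbb R^d)^n$ let $u^k=(u_1^k,\dots,u_n^k)\in\mathbb R^n$ be the vector of $k$-th coordinates. By independence of $X^1,\dots,X^d$,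
\[
\mathbb E\,e^{i\sum_ju_j\cdot f(t_j)}=e^{i\sum_ju_j\cdot g(t_j)}\,\Phi(u),\qquad\Phi(u)=\prod_{k=1}^de^{-\frac12(u^k)^T\Sigma u^k},
\]
and $\int\Phi\,du=(2\pi)^{nd/2}(\det\Sigma)^{-d/2}$. Insert $p_\varepsilon(x)=(2\pi)^{-d}\int e^{iv\cdot x-\varepsilon|v|^2/2}\,dv$ into each factor. The weights $e^{-\varepsilon|u_j|^2/2}$ make the integrals absolutely convergent, so Fubini's theorem applies, and the expectation in (b) equals
\[
\frac1{(2\pi)^{nd}}\int\prod_{j=1}^n\Big[\big(e^{-iu_j\cdot y}-e^{-iu_j\cdot y'}\big)e^{-\varepsilon|u_j|^2/2}\Big]\,e^{i\sum_ju_j\cdot g(t_j)}\,\Phi(u)\,du .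
\]
The expectation in (a) is given by the same formula with $e^{-iu_j\cdot y}$ in place of the difference. Its modulus is at most $(2\pi)^{-nd}\int\Phi\,du\le(\det\Sigma)^{-d/2}$, and (a) follows from \eqref{eq:det}.

For (b) use $|e^{iA}-e^{iB}|\le\min(2,|A-B|)\le2|A-B|^\theta$. The expectation is at most $C|y-y'|^{n\theta}J$, where $J=\int\prod_j|u_j|^\theta\,\Phi(u)\,du$. After normalization, $\Phi$ is the density of a random $U=(U_1,\dots,U_n)$ whose coordinate vectors $U^1,\dots,U^d$ are independent with law $N(0,\Sigma^{-1})$. In particular $U_j$ has law $N(0,(\Sigma^{-1})_{jj}\operatorname{Id})$ on $\mathbb R^d$, so $\mathbb E|U_j|^{n\theta}=C((\Sigma^{-1})_{jj})^{n\theta/2}$. By H\"older's inequality with $n$ factors,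
\[
J=(2\pi)^{nd/2}(\det\Sigma)^{-d/2}\,\mathbb E\prod_{j=1}^n|U_j|^\theta\le C(\det\Sigma)^{-d/2}\prod_{j=1}^n\big((\Sigma^{-1})_{jj}\big)^{\theta/2}.
\]
The diagonal of $\Sigma^{-1}$ involves conditioning on points on both sides of $t_j$, and this is where the full strength of Lemma~\ref{lem:Z}(b) is used. With $h_1=h_{n+1}=1$, the point nearest to $t_j$ among the other $t_i$ is at distance $\min(h_j,h_{j+1})$. By \eqref{eq:gram}, Lemma~\ref{lem:Z}(b) and \eqref{eq:rhoH},
\[
\big((\Sigma^{-1})_{jj}\big)^{\theta/2}\le C\min(h_j,h_{j+1})^{-H\theta}\le Ch_j^{-H\theta}h_{j+1}^{-H\theta},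
\]
as both gaps are at most $1$. Each of $h_2,\dots,h_n$ occurs in two of these bounds, and $(\det\Sigma)^{-d/2}\le C\prod_{j\ge2}h_j^{-Hd}$ by \eqref{eq:det} and \eqref{eq:rhoH}. This proves (b).
\end{proof}

\begin{proposition}\label{prop:moments}
Let $H\in(\alpha,1)$ and $\theta\in(0,1]$ satisfy $\kappa:=1-H(d+2\theta)>0$, and let $n\ge2$ be even. There is $C$ such that for all $g\in C([0,1],\mathbb R^d)$, $f=X+g$, $\varepsilon>0$, intervals $I\subset[0,1]$ and $y,y'\in\mathbb R^d$,
\[
\mathbb E\,L_\varepsilon(y,I)^n\le C|I|^{n\kappa},\qquad\mathbb E\,|L_\varepsilon(y,I)-L_\varepsilon(y',I)|^n\le C|y-y'|^{n\theta}|I|^{n\kappa}.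
\]
\end{proposition}

\begin{proof}
Since $n$ is even, the absolute value in the second estimate may be omitted. Write each $n$-th power as an integral over $I^n$ of the corresponding product in Lemma~\ref{lem:points}. By symmetry it is $n!$ times the integral over $t_1<\dots<t_n$. In the variables $(t_1,h_2,\dots,h_n)$ the Jacobian is $1$ and the domain lies in $I\times(0,|I|]^{n-1}$. Both bounds of Lemma~\ref{lem:points} contain a factor at most $C\prod_{j\ge2}h_j^{\kappa-1}$, because $\rho(h)^{-d}\le Ch^{-Hd}\le Ch^{\kappa-1}$. Finally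
\[
|I|\Big(\int_0^{|I|}h^{\kappa-1}\,dh\Big)^{n-1}=\kappa^{1-n}|I|^{1+(n-1)\kappa}\le\kappa^{1-n}|I|^{n\kappa}.\qedhere
\]
\end{proof}

As $(H,\theta)\to(\alpha,0)$ we have $\kappa\to1-\alpha d$. The hypothesis $\alpha d<1$ is what makes $\kappa>0$ possible, that is, what makes the singularity $h^{-H(d+2\theta)}$ integrable.

\section{A prevalent set of functions with continuous occupation densities}\label{sec:good}

We now convert moment bounds into bounds that hold for all $y$ and all $I\in\mathcal D$. A supremum over $y$ has no simple expectation, but an integral does. The following inequality bounds a H\"older seminorm by a double integral. For $d=1$ it is the Garsia--Rodemich--Rumsey inequality; for general $d$ and $q<1$ it corresponds to the embedding $W^{q,n}\subset C^{0,q-d/n}$ of fractional Sobolev spaces on a cube, see \cite[Theorems 5.4 and 8.2]{DPV}. We include the short proof.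

\begin{lemma}\label{lem:GRR}
Let $n\ge1$ and $q>d/n$. There is $C=C(n,q,d)$ such that for every $R>0$, every continuous $h\colon[-R,R]^d\to\mathbb R$ and all $y,y'\in[-R,R]^d$,
\[
|h(y)-h(y')|\le CB^{1/n}|y-y'|^{q-d/n},\qquad B=\iint_{([-R,R]^d)^2}\frac{|h(z)-h(z')|^n}{|z-z'|^{d+nq}}\,dz\,dz' .
\]
\end{lemma}

\begin{proof}
Let $h_E$ be the average of $h$ over $E$. If $E,E'\subset[-R,R]^d$ have volume at least $c_0r^d$ and $\operatorname{diam}(E\cup E')\le2r$, then Jensen's inequality gives
\begin{equation}\label{eq:avg}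
|h_E-h_{E'}|^n\le\frac1{c_0^2r^{2d}}\iint_{E\times E'}|h(z)-h(z')|^n\,dz\,dz'\le\frac{(2r)^{d+nq}}{c_0^2r^{2d}}B=CB\,r^{nq-d}.
\end{equation}
Let $r=|y-y'|>0$, so $r\le2R\sqrt d$. In each coordinate direction there is room at least $R$ on one side of $y$, so $[-R,R]^d$ contains a cube $E_0$ with vertex $y$ and side $r/(2\sqrt d)$. Let $E_k=y+2^{-k}(E_0-y)\subset E_0$, and define $E_k'$ for $y'$ in the same way. Apply \eqref{eq:avg}, with $c_0=(4\sqrt d)^{-d}$, to the pairs $(E_k,E_{k+1})$ and $(E_k',E_{k+1}')$ at scale $2^{-k}r$, and to $(E_0,E_0')$ at scale $r$. By continuity $h_{E_k}\to h(y)$ and $h_{E_k'}\to h(y')$, so $|h(y)-h(y')|\le CB^{1/n}r^{q-d/n}\big(1+2\sum_{k\ge0}2^{-k(q-d/n)}\big)$.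
\end{proof}

Fix numbers $0<\beta_1<\beta_2<\dots$ with $\beta_j\to1-\alpha d$. For each $j$ choose $H_j\in(\alpha,1)$ and $\theta_j\in(0,1)$ with $\kappa_j=1-H_j(d+2\theta_j)>\beta_j$, and an even integer $n_j$ with
\begin{equation}\label{eq:n}
n_j\theta_j/2>d,\qquad n_j(\kappa_j-\beta_j)>1 .
\end{equation}
The first condition allows the use of Lemma~\ref{lem:GRR} with $q=\theta_j/2$; the second pays for the $2^m$ intervals of $\mathcal D_m$. For integers $j,R\ge1$, writing $n,\theta,\kappa,\beta$ without the index $j$, put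
\begin{gather*}
Q_\varepsilon(f,I)=L_\varepsilon(0,I)^n+\iint_{([-R,R]^d)^2}\frac{|L_\varepsilon(y,I)-L_\varepsilon(y',I)|^n}{|y-y'|^{d+n\theta/2}}\,dy\,dy',\\
T^{j,R}_\varepsilon(f)=\sum_{I\in\mathcal D}|I|^{-n\beta}Q_\varepsilon(f,I),
\end{gather*}
and
\[
G=\Big\{f\in C([0,1],\mathbb R^d):\ \liminf_{k\to\infty}T^{j,R}_{1/k}(f)<\infty\ \text{ for all integers }j,R\ge1\Big\}.
\]
The lower limit is what Fatou's lemma controls, and a bound along a subsequence suffices for a compactness argument. The set $G$ does not depend on $p$.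

\begin{lemma}\label{lem:Gprev}
The set $G$ is Borel, and $P(X+g\in G)=1$ for every $g\in C([0,1],\mathbb R^d)$. Hence $G\cap C^\alpha([0,1],\mathbb R^d)$ is prevalent.
\end{lemma}

\begin{proof}
The integrand in $Q_\varepsilon$ is a nonnegative function of $(f,y,y')$ that is continuous off the diagonal $y=y'$. By Tonelli's theorem $Q_\varepsilon(\cdot,I)$ is a Borel function with values in $[0,\infty]$, and so are $T^{j,R}_\varepsilon$ and $\liminf_kT^{j,R}_{1/k}$. So $G$ is Borel. By Proposition~\ref{prop:moments},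
\[
\mathbb E\,Q_\varepsilon(X+g,I)\le C|I|^{n\kappa}\Big(1+\iint_{([-R,R]^d)^2}|y-y'|^{n\theta/2-d}\,dy\,dy'\Big)\le C_R|I|^{n\kappa},
\]
the exponent $n\theta/2-d$ being positive. Hence $\mathbb E\,T^{j,R}_\varepsilon(X+g)\le C_R\sum_m2^{m(1-n(\kappa-\beta))}$, which is finite by \eqref{eq:n} and independent of $\varepsilon$. By Fatou's lemma $\liminf_kT^{j,R}_{1/k}(X+g)$ has finite expectation, so it is finite almost surely, for all of the countably many pairs $(j,R)$. The last claim follows from Lemma~\ref{lem:P}.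
\end{proof}

\begin{lemma}\label{lem:dens}
Let $\gamma=\theta_1/2-d/n_1>0$ and $f\in G$.
\begin{itemize}
\item[(a)] For every $I\in\mathcal D$ the measure $\nu_{f,I}$ has a unique continuous density $L_f(\cdot,I)$. It vanishes for $|y|>\|f\|_\infty$, and $L_f(y,I)=\lim_{\varepsilon\to0}L_\varepsilon(y,I)$ for all $y$.
\item[(b)] For every $\beta<1-\alpha d$ there is $C_{f,\beta}$ with $L_f(y,I)\le C_{f,\beta}|I|^\beta$ for all $y\in\mathbb R^d$ and $I\in\mathcal D$.
\item[(c)] For every integer $R>\|f\|_\infty+1$ there is $C_{f,R}$ with $|L_f(y,I)-L_f(y',I)|\le C_{f,R}|y-y'|^\gamma$ for all $y,y'\in[-R,R]^d$ and $I\in\mathcal D$.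
\end{itemize}
\end{lemma}

\begin{proof}
Fix $j$ and an integer $R>\|f\|_\infty+1$. There are $M<\infty$ and $k_1<k_2<\dots$ with $T^{j,R}_{1/k_i}(f)\le M$, so $Q_{1/k_i}(f,I)\le M|I|^{n\beta_j}$ for all $i$ and all $I\in\mathcal D$. Lemma~\ref{lem:GRR} with $q=\theta/2$, and then comparison with the value at $0$, give for $y,y'\in[-R,R]^d$
\begin{equation}\label{eq:unif}
|L_{1/k_i}(y,I)-L_{1/k_i}(y',I)|\le C'|I|^{\beta_j}|y-y'|^{\theta/2-d/n},\qquad L_{1/k_i}(y,I)\le C'|I|^{\beta_j},
\end{equation}
with $C'$ independent of $i$ and $I$. Fix $I$. By the Arzel\`a--Ascoli theorem a further subsequence converges uniformly on $[-R,R]^d$ to a continuous function $\ell$ that satisfies \eqref{eq:unif}. For $\psi\in C_c((-R,R)^d)$ we have $\int\psi(y)L_\varepsilon(y,I)\,dy=\int_I(\psi*p_\varepsilon)(f(t))\,dt\to\int\psi\,d\nu_{f,I}$ as $\varepsilon\to0$, so $\int\psi\ell=\int\psi\,d\nu_{f,I}$, and $\ell$ is a density of $\nu_{f,I}$ on $(-R,R)^d$. The measure $\nu_{f,I}$ is carried by the ball $\{|y|\le\|f\|_\infty\}$, so $\ell$ vanishes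 outside this ball, and its extension by $0$ is a continuous density $L_f(\cdot,I)$ on $\mathbb R^d$. Two continuous densities agree almost everywhere, hence everywhere, so $L_f(\cdot,I)$ does not depend on $j$, $R$ or the subsequences. Now $L_\varepsilon(\cdot,I)=L_f(\cdot,I)*p_\varepsilon\to L_f(\cdot,I)$ pointwise, which proves (a). Part (b) is the second bound in \eqref{eq:unif} for a $j$ with $\beta_j\ge\beta$, and (c) is the first bound for $j=1$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:vector}]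
By Lemma~\ref{lem:Gprev} it suffices to consider $f\in G\cap C^\alpha([0,1],\mathbb R^d)$. Let $0<\beta<1-\alpha d$. By Lemma~\ref{lem:dens}, $L_f=L_f(\cdot,[0,1])$ is a continuous, compactly supported density of $\nu_f$, and Proposition~\ref{prop:det} applies with $b_m=C_{f,\beta}2^{-m\beta}$. Part (a) of the proposition gives the claims about $U_f=\{L_f>0\}$.

Let $y\in U_f$. A closed set $A\subset[0,1]$ with $2^{-m-1}<\operatorname{diam}A\le2^{-m}$, $m\ge1$, has $\tau_y(A)\le2C_{f,\beta}2^{-m\beta}\le4C_{f,\beta}(\operatorname{diam}A)^\beta$, and points have measure $0$. By the mass distribution principle $\mathcal H^\beta(f^{-1}(y))\ge L_f(y)/(4C_{f,\beta})>0$. Letting $\beta\uparrow1-\alpha d$ gives $\dim_Hf^{-1}(y)\ge1-\alpha d$.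

Let $y\in\mathbb R^d$ and $\Lambda=\max L_f$. Lemma~\ref{lem:count}(b) gives $N_m(y)\le V_d\Lambda[f]_\alpha^d\,2^{m(1-\alpha d)}$, so $\overline{\dim}_Bf^{-1}(y)\le1-\alpha d$. This is the only step in which the H\"older condition on $f$ itself is used. For $y\in U_f$ all the dimensions in \eqref{eq:dims} therefore equal $1-\alpha d$.
\end{proof}

\begin{remark}
For $d=1$, Lemma~\ref{lem:dens}(b) also gives the lower bound in the theorem of Clausel and Nicolay. The image of $\lambda$ under $t\mapsto(t,f(t))$ is carried by the graph and gives mass $\nu_{f,I}(J)\le C_{f,\beta}|I|^\beta|J|$ to a rectangle $I\times J$ with $I\in\mathcal D$. A subset of $[0,1]\times\mathbb R$ of diameter at most $2^{-m}$ lies in two such rectangles of side $2^{-m}$, so the graph of every $f\in G$ has Hausdorff dimension at least $1+\beta$ for all $\beta<1-\alpha$.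
\end{remark}

\section{The logarithmic gauge}\label{sec:gauge}

Let $d=1$. So far only \eqref{eq:rhoH} was used about $\rho$, and a moment of fixed order $n$ loses the factor $2^{m/n}$ in the union over $\mathcal D_m$. To lose only powers of $m$ we take $n=m$, which makes that factor a constant, and we must then follow how the moment bound grows with $n$.

\begin{lemma}\label{lem:high}
There is $C_2$, depending only on $\alpha$ and $p$, such that for all integers $n\ge2$, $g\in C[0,1]$, $f=X+g$, $y\in\mathbb R$ and $I\in\mathcal D$ with $|I|=\ell$,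
\[
\mathbb E\,L_f(y,I)^n\le\Big[C_2\,\ell^{1-\alpha}(\log(e/\ell))^{p/2}\,n^\alpha(\log(en))^{p/2}\Big]^n .
\]
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:Gprev} and~\ref{lem:dens}(a), almost surely $f\in G$ and $L_f(y,I)=\lim_kL_{1/k}(y,I)$. By Fatou's lemma it suffices to bound $\mathbb E\,L_\varepsilon(y,I)^n$. As in the proof of Proposition~\ref{prop:moments}, but keeping the constraint $h_2+\dots+h_n\le\ell$, Lemma~\ref{lem:points}(a) gives
\[
\mathbb E\,L_\varepsilon(y,I)^n\le n!\,C_1^n\,\ell\int_{h_j>0,\ \sum_{j\ge2}h_j\le\ell}\ \prod_{j=2}^n\rho(h_j)^{-1}\,dh .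
\]
Put $h_j=\ell x_j$. Since $\log(e/h_j)=\log(e/\ell)+\log(1/x_j)\le\log(e/\ell)\log(e/x_j)$, we have
\[
\rho(h_j)^{-1}\le\ell^{-\alpha}(\log(e/\ell))^{p/2}w(x_j),\qquad w(x)=x^{-\alpha}(\log(e/x))^{p/2}.
\]
Integrating over the cube $(0,1]^{n-1}$ would leave the full factor $n!$, that is, a factor $n$ in the bracket. The simplex is much smaller than the cube, and we exploit this through the inequality $1\le e^{n(1-\sum_jx_j)}$, valid on the simplex:
\[
\int_{x_j>0,\ \sum_{j\ge2}x_j\le1}\ \prod_{j=2}^nw(x_j)\,dx\le e^n\Big(\int_0^1e^{-nx}w(x)\,dx\Big)^{n-1}.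
\]
Substitute $x=v/n$ and use $\log(en/v)\le\log(en)(1+\log^+(1/v))$ for $0<v\le n$:
\[
\int_0^1e^{-nx}w(x)\,dx\le n^{\alpha-1}(\log(en))^{p/2}\int_0^\infty e^{-v}v^{-\alpha}(1+\log^+(1/v))^{p/2}\,dv,
\]
and the last integral is finite because $\alpha<1$. Altogether,
\[
\mathbb E\,L_\varepsilon(y,I)^n\le n!\,C^n\,\ell\,\Big[\ell^{1-\alpha}(\log(e/\ell))^{p/2}\,n^{\alpha-1}(\log(en))^{p/2}\Big]^{n-1}.
\]
Now $n!\,n^{(\alpha-1)(n-1)}\le n^{\alpha n}n^{1-\alpha}\le n^{\alpha n}2^n$, $\ell\le\ell^{1-\alpha}$, and both logarithms are at least $1$.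
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gauge}]
Since $a>\alpha+\frac12$, we can choose $p$ with $1<p<2(a-\alpha)$; let $X$ be the process for this $p$. Let
\[
G^*=\Big\{f\in G:\ \sup_{m\ge1}\ \max_{I\in\mathcal D_m}\ \sup_{y\in\mathbb Q}\ L_f(y,I)\,2^{m(1-\alpha)}m^{-a}<\infty\Big\}.
\]
It is Borel, since $f\mapsto L_f(y,I)$ is a pointwise limit of continuous functions on the Borel set $G$.

We show that $P(X+g\in G^*)=1$ for $g\in C[0,1]$. Let $f=X+g$. Lemma~\ref{lem:high} with $n=m\ge2$ and $\ell=2^{-m}$ gives $\mathbb E\,L_f(y,I)^m\le B_m^m$ for all $I\in\mathcal D_m$ and $y\in\mathbb R$, where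
\[
B_m=C2^{-m(1-\alpha)}m^{\alpha+p/2}(\log(em))^{p/2}\le C'2^{-m(1-\alpha)}m^a,
\]
because $\alpha+p/2<a$. To reach all $y$ we use a grid fine enough for the H\"older bound of Lemma~\ref{lem:dens}(c). Let $A=\lceil1/\gamma\rceil$ and let $R\ge1$ be an integer. The grid $2^{-Am}\mathbb Z\cap[-R,R]$ has at most $3R\,2^{Am}$ points. By Markov's inequality for the $m$-th power, the probability that $L_f(y,I)>2^{A+2}B_m$ for some $I\in\mathcal D_m$ and some grid point $y$ is at most
\[
2^m\cdot3R\,2^{Am}\cdot2^{-(A+2)m}=3R\,2^{-m}.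
\]
By the Borel--Cantelli lemma, almost surely $f\in G$ and for every $R$ this event fails for all large $m$. On this almost sure event take $R>\|f\|_\infty+1$. Every $y\in[-R,R]$ is within $2^{-Am}$ of a grid point, so for large $m$ and all $I\in\mathcal D_m$
\[
L_f(y,I)\le2^{A+2}B_m+C_{f,R}2^{-Am\gamma}\le2^{A+2}B_m+C_{f,R}2^{-m}\le C_f2^{-m(1-\alpha)}m^a .
\]
Off $[-R,R]$ the densities vanish, and for the finitely many remaining $m$ we have $L_f(y,I)\le\max L_f<\infty$. So $f\in G^*$, and $G^*\cap C^\alpha[0,1]$ is prevalent by Lemma~\ref{lem:P}.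

Let $f\in G^*$. By continuity the bound in the definition of $G^*$ holds for all real $y$, so Proposition~\ref{prop:det} applies with $b_m=C_f2^{-m(1-\alpha)}m^a$. If $A'\subset[0,1]$ is closed and $r=\operatorname{diam}A'\in(2^{-m-1},2^{-m}]$, $m\ge1$, then $2^{-m}<2r$ and $m\le\log(e/r)/\log2$, so $\tau_y(A')\le2b_m\le C_f'\varphi(r)$; points have measure $0$. By the mass distribution principle $\mathcal H^\varphi(f^{-1}(y))\ge L_f(y)/C_f'>0$ for $y\in U_f$.
\end{proof}

The threshold $\alpha+\frac12$ has two sources: $\alpha$ comes from the growth $n^\alpha$ of the moments, and $\frac12$ from the condition $p>1$, which compactness of the test measure required.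

\section{Two sets that are not shy}\label{sec:sharp}

To show that a set is not shy we change sides: the measure $\mu$ is given, and we choose the translation. All we know about $\mu$ is that it lives on a compact set.

\begin{lemma}\label{lem:O}
\begin{itemize}
\item[(a)] If $S\subset C^\alpha[0,1]$ contains a translate of every compact set, then $S$ is not shy.
\item[(b)] The union of two shy sets is shy.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $B\supset S$ be Borel and $\mu(K)=1$ with $K$ compact. If $K+g\subset S$, then $K\subset B-g$ and $\mu(B-g)=1\ne0$.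

(b) This holds even for countable unions \cite{HSY}. For two sets, let $B_i$ and $\mu_i$, carried by compact sets $K_i$, witness shyness. The image $\mu$ of $\mu_1\times\mu_2$ under addition $K_1\times K_2\to C^\alpha[0,1]$ is carried by the compact set $K_1+K_2$, and Fubini's theorem gives $\mu(B_1+g)=\int\mu_1(B_1+g-x)\,d\mu_2(x)=0$ and, with the roles exchanged, $\mu(B_2+g)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
A compact set is bounded, so a large multiple of one sharp $\alpha$-H\"older crossing dominates all of its elements. Let $\zeta(t)=\operatorname{sgn}(t-\frac12)|t-\frac12|^\alpha$. Then $[\zeta]_\alpha\le2$, because $|A^\alpha-B^\alpha|\le|A-B|^\alpha$ and $A^\alpha+B^\alpha\le2(A+B)^\alpha$ for $A,B\ge0$. Let $K$ be compact, $M>\sup_{f\in K}\|f\|_\alpha$, $f\in K$, $F=f+M\zeta$ and $y=F(\frac12)$. For $t\ne\frac12$,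
\[
\operatorname{sgn}(t-\tfrac12)\,(F(t)-y)\ge(M-[f]_\alpha)\,|t-\tfrac12|^\alpha>0 .
\]
So $F^{-1}(y)=\{\frac12\}$, and $F(0)<y<F(1)$ shows that $y$ is interior to the interval $F([0,1])$. Thus $K+M\zeta$ lies in the set in question, and Lemma~\ref{lem:O}(a) applies.
\end{proof}

For part (b), Lemma~\ref{lem:count} suggests the set
\[
S_0=\Big\{F\in C^\alpha[0,1]:\ \liminf_{m\to\infty}2^{m\alpha}\operatorname{osc}_m(F)=0\Big\}
\]
of functions that oscillate less than the H\"older condition allows at infinitely many scales. We need one $g$ with $f+g\in S_0$ for all $f$ in a compact set $K$. If $K=\{f\}$, take $g=-f$. In general $g$ cannot cancel every $f\in K$, but it only has to do so approximately and at infinitely many scales. We decompose functions by scale, and let $g$ cancel different elements of a dense sequence in $K$ on different blocks of scales.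

Let $\Pi_n\phi$ be the piecewise linear interpolation of $\phi\in C^\alpha[0,1]$ at the points $k2^{-n}$, and let $\Delta_n\phi=\Pi_{n+1}\phi-\Pi_n\phi$. The map $\Delta_n$ is linear, and $\phi=\Pi_0\phi+\sum_{n\ge0}\Delta_n\phi$ uniformly, since $\|\phi-\Pi_n\phi\|_\infty\le\operatorname{osc}_n(\phi)$. On each interval of $\mathcal D_n$ the function $\Delta_n\phi$ is a tent: it vanishes at the endpoints, is linear on each half, and at the midpoint equals the value of $\phi$ minus the average of the values of $\phi$ at the endpoints. Therefore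
\begin{equation}\label{eq:tent}
\|\Delta_n\phi\|_\infty\le[\phi]_\alpha2^{-n\alpha},\qquad\operatorname{Lip}(\Delta_n\phi)\le2^{n+1}\|\Delta_n\phi\|_\infty .
\end{equation}

\begin{lemma}\label{lem:tents}
Let $\phi_0,\phi_1,\dots\in C^\alpha[0,1]$ with $a_n=[\phi_n]_\alpha$ bounded. Then $\Psi=\sum_{n\ge0}\Delta_n\phi_n$ converges uniformly, $\Psi\in C^\alpha[0,1]$, and for all $N\ge0$
\[
2^{N\alpha}\operatorname{osc}_N(\Psi)\le2\sum_{0\le n<N}a_n2^{-(N-n)(1-\alpha)}+2\sum_{n\ge N}a_n2^{-(n-N)\alpha}.
\]
\end{lemma}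

\begin{proof}
Uniform convergence follows from \eqref{eq:tent}. On an interval of $\mathcal D_N$ the oscillation of $\Delta_n\phi_n$ is at most $2^{n+1}a_n2^{-n\alpha}2^{-N}$ by the Lipschitz bound, and at most $2a_n2^{-n\alpha}$ by the supremum bound. Use the first for $n<N$, the second for $n\ge N$, and multiply by $2^{N\alpha}$. Since $0<\alpha<1$, both sums are dominated by geometric series, so the right side is at most $C\sup_na_n$. If $2^{-N-1}<|t-s|\le2^{-N}$, then $|\Psi(t)-\Psi(s)|\le2\operatorname{osc}_N(\Psi)\le2^{1+\alpha}C\sup_na_n\,|t-s|^\alpha$.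
\end{proof}

The weights in the lemma decay geometrically away from $n=N$, so the oscillation at scale $2^{-N}$ is small as soon as $a_n$ is small on a long block of indices around $N$.

\begin{lemma}\label{lem:S0}
$S_0$ contains a translate of every compact set $K\subset C^\alpha[0,1]$.
\end{lemma}

\begin{proof}
Let $K\ne\emptyset$ and $A=\sup_{f\in K}\|f\|_\alpha$. For $j=1,2,\dots$ take a finite $1/j$-net of $K$ contained in $K$, and list these nets one after another as a sequence $f_1,f_2,\dots$. Then $\liminf_l\|f-f_l\|_\alpha=0$ for every $f\in K$. The blocks $B_l=\{n\in\mathbb Z:l^2-l\le n<l^2+l\}$, $l\ge1$, partition the nonnegative integers, since $l^2+l=(l+1)^2-(l+1)$. Let $l(n)$ be the index of the block that contains $n$, and put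
\[
g=-\sum_{n\ge0}\Delta_nf_{l(n)} .
\]
By Lemma~\ref{lem:tents}, $g\in C^\alpha[0,1]$. Let $f\in K$ and $F=f+g=\Pi_0f+\sum_n\Delta_n(f-f_{l(n)})$. Apply Lemma~\ref{lem:tents} with $a_n=[f-f_{l(n)}]_\alpha\le2A$ and $N=l^2$. The terms with $n\in B_l$ contribute at most $C[f-f_l]_\alpha$. The other terms have $N-n>l$ or $n-N\ge l$, and contribute at most $CA2^{-l(1-\alpha)}$ and $CA2^{-l\alpha}$. The linear function $\Pi_0f$ has slope at most $|f(1)-f(0)|\le A$ in modulus. Hence
\[
2^{N\alpha}\operatorname{osc}_N(F)\le A2^{-N(1-\alpha)}+C\big([f-f_l]_\alpha+A2^{-l(1-\alpha)}+A2^{-l\alpha}\big),\qquad N=l^2,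
\]
and the right side tends to $0$ along a sequence of $l$ with $\|f-f_l\|_\alpha\to0$. So $K+g\subset S_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
By Lemmas~\ref{lem:O}(a) and~\ref{lem:S0}, $S_0$ is not shy. For $F\in S_0$, Lemma~\ref{lem:count}(a) gives $\int\Theta=0$, so $\mathcal H^{1-\alpha}(F^{-1}(y))=0$ for almost every $y$. This is the first claim.

For the second, let $G$ be the set of Section~\ref{sec:good} with $d=1$. If $F\in S_0\cap G$, then $\nu_F$ has a density bounded by some $\Lambda$, and Lemma~\ref{lem:count}(b) gives $N_m(y)2^{-m(1-\alpha)}\le2\Lambda\,2^{m\alpha}\operatorname{osc}_m(F)$ for every $y$. So $\Theta(y)=0$ and $\mathcal H^{1-\alpha}(F^{-1}(y))=0$ for every $y$. Finally, $S_0\cap G$ is not shy: $C^\alpha[0,1]\setminus G$ is shy by Lemma~\ref{lem:Gprev}, so otherwise $S_0\subset(S_0\cap G)\cup(C^\alpha[0,1]\setminus G)$ would be shy by Lemma~\ref{lem:O}(b).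
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDE}
Rich\'ard Balka, Udayan B. Darji, M\'arton Elekes,
\emph{Hausdorff and packing dimension of fibers and graphs of prevalent continuous maps},
arXiv:1408.2176 (2014).

\bibitem{DPV}
Di Nezza, Palatucci, Valdinoci,
\emph{Bull. Sci. Math.} 136 (2012).

\bibitem{HSY}
Hunt, Sauer, Yorke,
\emph{Bull. AMS} 27 (1992).

\end{thebibliography}
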